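# A computably random set on which every incomputable oracle wins

## 1. Martin-Löf random sets, by averaging over oracles

We identify a set $X\subseteq\mathbb N$ with its infinite sequence of bits. Write $X\restriction n$ for the string of the first $n$ bits, $[\sigma]=\{A:\sigma\subset A\}$ for a string $\sigma$, and $\lambda$ for the uniform measure. Positions in strings start at $0$.

**Definition (martingale).** A martingale is a function $d:2^{<\omega}\to\mathbb R_{\ge0}$ with $2d(x)=d(x0)+d(x1)$ for all $x$. It succeeds on $X$ if $\sup_n d(X\restriction n)=\infty$.

Think of $d(x)$ as the capital of a gambler who has seen the bits $x$. For example, $d(1^n)=2^n$ and $d(x)=0$ for all other $x$ describes the gambler who always bets everything on $1$.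

**Definition (computable randomness).** $X$ is computably random if no computable martingale succeeds on $X$. $X$ is computably random relative to $A$ if no $A$-computable martingale succeeds on $X$.

The question, from Andre Nies, "Logic Blog 2014", arXiv:1504.08163 (2015), is this. Let $X$ be computably random. Is there an incomputable oracle $A$ such that $X$ is computably random relative to $A$? In other words, does some oracle carry information that is useless for betting on $X$?

**Rational values suffice.** If $d$ is an $A$-computable real-valued martingale, there is an $A$-computable rational-valued martingale $D\ge d$. Choose a rational $D(\emptyset)\ge d(\emptyset)+1$. Given $D(x)$, choose a rational $D(x0)$ within $2^{-|x|-3}$ of $d(x0)+D(x)-d(x)$, and put $D(x1)=2D(x)-D(x0)$. If $(D-d)(x0)=(D-d)(x)+\delta$, then $(D-d)(x1)=(D-d)(x)-\delta$, so $D-d$ changes by at most $2^{-|x|-3}$ from $x$ to either child. Hence $D-d\ge 1-\sum_i2^{-i-3}>0$ everywhere. So we may always choose between real and rational values, and we may take the initial capital to be positive.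

**Lemma 1 (Ville's inequality).** Let $M\ge0$ be a martingale on the strings of length $\le v$, let $|z|\le v$ and $b>0$. For uniformly random $X\supset z$, the probability that some $y'$ with $z\subseteq y'\subset X$, $|y'|\le v$ has $M(y')\ge b$ is at most $M(z)/b$.

*Proof.* For $x\supseteq z$ with $|x|\le v$, let $M^*(x)=M(y')$ for the shortest $y'$ with $z\subseteq y'\subseteq x$ and $M(y')\ge b$, and $M^*(x)=M(x)$ if there is none. Then $M^*$ is a martingale above $z$ (it stops betting once $b$ is reached), so $M(z)$ is the average of $M^*(x)$ over the $x\supseteq z$ of length $v$. On the $x$ for which $b$ has been reached, $M^*(x)\ge b$, and elsewhere $M^*\ge0$. $\square$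

**Definition (Martin-Löf randomness).** A Martin-Löf test is a uniformly $\Sigma^0_1$ sequence of open sets $T_n$ with $\lambda(T_n)\le2^{-n}$. $X$ is Martin-Löf random if $X\notin\bigcap_nT_n$ for every such test.

For these $X$ the answer is yes, and almost every oracle is useless.

**Proposition 2.** If $X$ is Martin-Löf random, then $X$ is computably random relative to almost every $A$. In particular there is such an incomputable $A$.

*Proof.* Fix a Turing functional $\Phi$. Let $U_n^A$ be the set of $Z$ such that for some $m$, $\Phi^A$ converges on all strings of length $\le m$, is there a nonnegative rational martingale with $\Phi^A(\emptyset)=1$, and $\Phi^A(Z\restriction m')\ge2^n$ for some $m'\le m$. By Lemma 1, $\lambda(U^A_n)\le2^{-n}$ for every $A$. The set of pairs $(A,Z)$ with $Z\in U_n^A$ is a union of an effectively listed sequence of products $[\sigma]\times[\tau]$, uniformly in $n$. Let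
$$V_n=\{Z:\lambda\{A:Z\in U_{2n}^A\}>2^{-n}\}.$$
This is uniformly $\Sigma^0_1$: if $Z\in V_n$, then finitely many products already give measure $>2^{-n}$. By Fubini's theorem,
$$2^{-n}\lambda(V_n)\le\int\lambda\{A:Z\in U_{2n}^A\}\,dZ=\int\lambda(U_{2n}^A)\,dA\le2^{-2n},$$
so $\lambda(V_n)\le2^{-n}$. Hence the sets $T_n=\bigcup_{m>n}V_m$ form a Martin-Löf test. So $X\notin T_n$ for some $n$, that is, $\lambda\{A:X\in U^A_{2m}\}\le2^{-m}$ for all $m>n$. By the Borel–Cantelli lemma, almost every $A$ satisfies $X\in U_{2m}^A$ for only finitely many $m$. For such $A$, $\Phi^A$ is not a total rational martingale of initial capital $1$ that succeeds on $X$. There are countably many functionals $\Phi$, and every $A$-computable martingale can be replaced by a rational one and rescaled to initial capital $1$; so $X$ is computably random relative to almost every $A$. The computable sets are a null set, so some incomputable $A$ remains. $\square$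

## 2. The average over all oracles of a total functional

What changes if $X$ is only computably random? The test above is $\Sigma^0_1$, but the measures $\lambda(V_n)$ need not be computable, because $\Phi^A(x)$ may diverge for many $A$. If divergence is excluded, the argument survives.

**Proposition 3.** Let $X$ be computably random, and let $\Psi$ be a functional such that for *every* $A$, $\Psi^A$ is a total rational-valued martingale with $\Psi^A(\emptyset)=1$. Then $\Psi^A$ succeeds on $X$ for only a null set of $A$.

*Proof.* Let $d_n^A$ be $\Psi^A$ stopped as soon as the capital is $\ge4^n$, and $S^A=\sum_{n\ge1}2^{-n}d^A_n$. If $n>|x|$, then $4^n>2^{|x|}\ge\Psi^A(x')$ for all $x'\subseteq x$, so $d^A_n(x)=\Psi^A(x)$. Hence $S^A(x)=\sum_{1\le n\le|x|}2^{-n}d_n^A(x)+2^{-|x|}\Psi^A(x)$ is rational and computable from the values of $\Psi^A$ on prefixes of $x$. By compactness these values depend on a computable number of bits of $A$. So $D(x)=\int S^A(x)\,dA$ is a computable rational martingale, and $D(X\restriction m)\le C$ for some $C$ and all $m$. If $\Psi^A$ succeeds on $X$, then for each $n$ we have $d^A_n(X\restriction m)\ge4^n$ for all large $m$, hence $S^A(X\restriction m)\ge2^n$ for all large $m$;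 so $S^A(X\restriction m)\to\infty$. But by Fatou's lemma $\int\liminf_mS^A(X\restriction m)\,dA\le C$, so this happens only for a null set of $A$. $\square$

So a negative answer requires functionals that diverge on many oracles. The answer is in fact negative.

**Theorem 4.** There is a computably random set $X$ such that for every incomputable $A\subseteq\mathbb N$ some $A$-computable martingale succeeds on $X$.

So a computably random $X$ need not be computably random relative to any incomputable oracle. Sections 3–12 prove this.

## 3. Greedy sets, and oracles that have to wait

Let $(N_e)$ list the partial computable functions $2^{<\omega}\to\mathbb Q$. Let $\mathrm{conv}_e(s)$ be the largest $n\le s$ such that $N_e(x)$ converges in at most $s$ steps for all $|x|\le n$, with $N_e\ge0$ there, $N_e(\emptyset)=1$, and the martingale equation holding at all $|x|<n$; the value is $-1$ if there is no such $n$. This is computable, nondecreasing in $s$, and $\le s$. Let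
$$\mathrm{Tot}=\{e:\lim_s\mathrm{conv}_e(s)=\infty\}=\{e_1<e_2<\cdots\},\qquad F_j=\{e_1,\dots,e_j\}.$$
$\mathrm{Tot}$ is infinite, and every computable rational martingale with positive initial capital is, up to scaling, $N_e$ for some $e\in\mathrm{Tot}$. For $e\in\mathrm{Tot}$ we have $N_e(x)\le2^{|x|}$. For a finite set $F$ and $a:F\to\omega$ put
$$M_{F,a}=1+\sum_{e\in F}2^{-a(e)}N_e .$$
As far as it is defined as a martingale, $M_{F,a}\ge1$.

*Greedy* extension for a martingale $M$ means: always append the bit that minimizes $M$, and $0$ in case of a tie. Then $M$ does not increase. For a single total $N_e$, the greedy path of $1+N_e$ is computable, and any oracle predicts it. For all of $\mathrm{Tot}$, take $1\le b_1<b_2<\cdots$, let $a(e_i)=b_i+i$ and $M_j=1+\sum_{i\le j}2^{-a(e_i)}N_{e_i}$, and let $X$ be greedy for $M_j$ on the lengths from $b_j$ to $b_{j+1}$ (and $0$ before $b_1$). Since $N_{e_j}(X\restriction b_j)\le2^{b_j}$, passing from $M_{j-1}$ to $M_j$ at length $b_j$ adds at most $2^{-j}$, hence costs a factor at most $1+2^{-j}$. So $M_j(X\restriction n)\le\prod_i(1+2^{-i})\le e$ for $n\in[b_j,b_{j+1}]$. Each $N_{e_i}$ is bounded along $X$, and $X$ is computably random.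

How would $A$ bet on such an $X$? Suppose that at some length $n\ge b_j$ it knows $F_j$, and that $X$ is greedy for $M_j$ on the next
$$\ell_n=2n^2+2n$$
bits. The weights are not a problem: $b_i\ge i$ gives $a(e_i)\le2b_i\le2n$ for $i\le j$, so $A$ can average over all $a\in\{0,\dots,2n\}^{F_j}$. There are at most $(2n+1)^n\le2^{2n^2}$ of them, as $j\le n$ and $2n+1\le4^n$. One of them predicts all $\ell_n$ bits, so capital $1$ turns into at least $2^{\ell_n-2n^2}=2^{2n}$, and even an initial stake $2^{-n}$ turns into $2^n$.

The problem is to know $F_j$. If at length $n$ the oracle works with a guessed set $E$, it must wait for $\mathrm{conv}_e(s)\ge n+\ell_n$ for all $e\in E$ before it can bet. If $E\not\subseteq\mathrm{Tot}$, it may wait forever, and then its martingale is not total. If it gives up after a time given by a rule that is total for all oracles, then its martingale is a total functional, and by Proposition 3 it wins for almost no $A$. This is the exact point where the plain greedy approach stops.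

The way past it is to let $X$ help the oracles that wait forever. We know $\mathrm{Tot}$ when we build $X$. If every $A$ extending some $\rho$ waits forever at length $n$, we want to extend $X$, *before* length $n$, so that one fixed total functional $L$ makes $L^B$ large on $X$ for all $B\in[\rho]$, while the true martingales $N_e$, $e\in F_j$, gain almost nothing. We call this a *kill*. Section 4 shows that a kill is possible above some prefix of each incomputable $A$, if one waits long enough. So the oracle gets a second way to end its wait: it may leave when it sees that a certain kill for itself has become possible, and this lets it start a better wait later. Organized properly, an oracle stuck forever is one for which the kill needed was available from the beginning.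

Computable $A$ must escape such kills: for them $L^A$ is a computable martingale, which cannot succeed on a computably random $X$.

## 4. Paying all oracles above a string at small cost

We want $L^A$ to win if $X$ is $1$ on a block of positions $P_\sigma$ assigned to a prefix $\sigma$ of $A$. If we can extend $z$ to a string that is $1$ on $P_\sigma$ without a noticeable increase of $M=M_{F,a}$, we pay all oracles in $[\sigma]$ at once. The case $F=\emptyset$ is trivial, since $M=1$ everywhere and any extension will do. In general $M$ can prevent us for a given $\sigma$ only by increasing on *all* extensions that are $1$ on $P_\sigma$. By Ville's inequality it can afford this only for few $\sigma$. The oracles never paid will lie in a $\Pi^0_1$ class with finitely many members, so they are computable.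

Fix a computable bijection between natural numbers $c$ and triples $(z,F,a)$, with $z\ne\emptyset$ a string, $F$ finite, $a:F\to\omega$. For $c$ coding $(z,F,a)$ write $t=|z|$, $M=M_{F,a}$, $K=K_c=2^{c+1}t$, $b=(1+2^{-t})M(z)$.

**Lemma 5 (killing lemma).** Uniformly in $c$ there are an enumeration procedure $\mathcal P_c$ of pairs $(\sigma,y)$ and a total computable functional $G_c$, with each $G_c^A$ a martingale and $G_c^A(\emptyset)=1$, such that:

(i) if $(\sigma,y)$ is enumerated at step $s$, then $|\sigma|,|y|\le s$, $y\supseteq z$, $M(y')<b$ for all $z\subseteq y'\subseteq y$, and $G_c^B(y)\ge K$ for all $B\in[\sigma]$;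

(ii) if $F\subseteq\mathrm{Tot}$, every incomputable $A$ extends some $\sigma$ in an enumerated pair.

*Proof.* **Step 1: the procedure.** This step says when pairs are enumerated. Let $k=2K(t+1)$. For $p\ge1$ let $q_p=2^{-h_p}$ with $h_p$ least such that $Kq_p\le2^{-p-1}$. Note $h_p\ge1$. The procedure works in rounds; the first one is defined at step $1$ and has level $p=1$.

A round of level $p$ defined at step $s$ runs as follows. Let $H$ be the set of strings of length $p$ extending no $\sigma$ from a pair enumerated so far. If $H=\emptyset$, stop forever. Otherwise choose disjoint blocks $P_\sigma$ ($\sigma\in H$) of $h_p$ positions each, all positions $\ge\max(s+1,t)$. Let $v$ be $1$ plus the largest position, so $v>t$. Wait for a step $s'\ge v$ with $\mathrm{conv}_e(s')\ge v$ for all $e\in F$. Then $M$ is a martingale on the strings of length $\le v$, and $b$ is known. At step $s'$, do the following for each $\sigma\in H$. If there is $y\supseteq z$ of length $v$ with $y=1$ on $P_\sigma$ and $M(y')<b$ for all $z\subseteq y'\subseteq y$, enumerate $(\sigma,y)$ for one such $y$. Otherwise call $\sigma$ *bad* in this round. The round is now *finished*. If at least $k$ strings are bad, define at step $s'$ another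 round of level $p$; otherwise define at step $s'$ a round of level $p+1$.

Since $s'\ge v>s$, successive rounds are defined at strictly increasing steps. So level $p$ rounds are defined at steps $\ge p$, and the pairs enumerated at step $s'$ have $|\sigma|=p\le s'$ and $|y|=v\le s'$. The positions of the next round are $\ge s'+1>v$, so different rounds use disjoint sets of positions. All of (i) except its last clause is now clear.

**Step 2: counting.** This step bounds the total stake $\sum_rKq_r$ over all rounds $r$, where $q_r=q_p$ for $r$ of level $p$. Let $X\supset z$ be uniformly random. If $\sigma$ is bad in a round, the event "$X=1$ on $P_\sigma$" has probability $q_p$ and implies that $M$ reaches $b$ above $z$ at a length $\le v$. Over all bad pairs (round, $\sigma$) these events are independent, since the blocks are disjoint and all positions are $\ge t$. For any finite number of finished rounds, Lemma 1 (with the largest $v$) shows that the union of these events has probability at most $M(z)/b=1/(1+2^{-t})$. So, with sum and product over bad pairs,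
$$e^{-\sum q}\ge\prod(1-q)\ge1-\frac1{1+2^{-t}}=\frac{2^{-t}}{1+2^{-t}}\ge2^{-t-1},\qquad\text{hence}\quad\sum q\le t+1 .$$
This holds for the sum over all bad pairs as well. A finished round $r$ with at least $k$ bad strings contributes at least $kq_r$. So over these rounds $\sum q_r\le(t+1)/k=1/(2K)$, and $\sum Kq_r\le\frac12$. Any other round is unfinished or has fewer than $k$ bad strings, and such a round occurs at most once per level. Therefore
$$\sum_{\text{all rounds }r}Kq_r\le\frac12+\sum_{p\ge1}2^{-p-1}=1.\tag{1}$$

**Step 3: the functional.** Here we let $A$ bet on its blocks. For a round $r$ of level $p$ with $\sigma=A\restriction p\in H$, let $W_r(x)=1$ if $x\not\supseteq z$. For $x\supseteq z$ let $W_r(x)=2^{|P_\sigma\cap[0,|x|)|}$ if $x=1$ on $P_\sigma\cap[0,|x|)$, and $W_r(x)=0$ otherwise. All positions are $\ge t$, so $W_r(z)=1$. Below and beside $z$, $W_r$ is constantly $1$; above $z$ it bets everything on $1$ at positions in $P_\sigma$ and nothing elsewhere. So $W_r$ is a martingale. Put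
$$G_c^A=1+\sum_rKq_r(W_r-1),$$
summed over these rounds. By (1) it is a nonnegative martingale, and $G_c^A(\emptyset)=1$ since $z\ne\emptyset$. If $|x|=m$ and $W_r(x)\neq1$, then round $r$ has a position $<m$, so it was defined at a step $<m$. Thus only the first $m$ steps of the procedure matter for $G_c^A(x)$, and $G_c$ is a total computable functional.

If $(\sigma,y)$ is enumerated in round $r$ and $B\in[\sigma]$, then $W_r(y)=2^{h_p}=1/q_r$, so
$$G^B_c(y)\ge1-\sum_{r'}Kq_{r'}+Kq_r\cdot\frac1{q_r}\ge K .$$
This completes (i).

**Step 4: who is never paid.** Let $F\subseteq\mathrm{Tot}$. Then all waits end. Each level has finitely many rounds, because each level $p$ round with at least $k$ bad strings uses up at least $kq_p$ of the bound $t+1$. If the procedure stops with $H=\emptyset$, every $A$ extends an enumerated $\sigma$. Otherwise every level is reached. Let $R_p$ be the set of bad strings of the last round of level $p$, which is the first one with fewer than $k$ bad strings. So $(R_p)$ is a computable sequence with $|R_p|<k$, and every string of length $p$ outside $R_p$ extends an enumerated $\sigma$. Hence an $A$ that extends no enumerated $\sigma$ lies in the $\Pi^0_1$ class $\mathcal C=\{A:\forall p\ge1\ A\restriction p\in R_p\}$.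 $\mathcal C$ has fewer than $k$ members, since $k$ distinct members would have $k$ distinct prefixes of some length $p$.

So each $A\in\mathcal C$ is isolated: for some $q$, it is the only member extending $A\restriction q$. Let $T$ be the computable tree of strings $\tau$ with $\tau\restriction p\in R_p$ for all $1\le p\le|\tau|$. To compute $A\restriction n$, search for a length $p\ge\max(n,q)$ such that all $\tau\in T$ of length $p$ extending $A\restriction q$ have the same first $n$ bits; by König's lemma there is one, and these bits are $A\restriction n$. So every unpaid $A$ is computable. $\square$

Now combine all the $G_c$: let $L^A=\sum_c2^{-c-1}G_c^A$. Since $G^A_c(x)\le2^{|x|}$, this is a martingale that is $A$-computable, uniformly in $A$ and for every $A$. If $(\sigma,y)$ is enumerated by $\mathcal P_c$ with $c$ coding $(z,F,a)$, then $L^B(y)\ge2^{-c-1}K_c$, that is,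
$$L^B(y)\ge|z|\quad\text{for all }B\in[\sigma].\tag{2}$$

## 5. Free strings

When a kill is needed, the string $z$ already built and the weights $a$ will be unknown to the oracle. So we ask for kills for all of them.

**Definition (freeness).** Let $t\ge1$. A string $\rho$ is *$F$-free at base $t$ by time $s$* if for all $z\in2^t$ and all $a\in\{0,\dots,2t\}^F$, the procedure $\mathcal P_{(z,F,a)}$ has enumerated by step $s$ a pair $(\sigma,y)$ with $\sigma\subseteq\rho$.

*Examples.* Let $F=\emptyset$. In the first round of each $\mathcal P_{(z,\emptyset,\emptyset)}$ we have $H=\{0,1\}$, $M=1<b$, no string is bad, and the round finishes at step $v$. So by the largest of these $v$ over $z\in2^t$, every nonempty $\rho$ is $\emptyset$-free at base $t$. On the other hand, if $N_e$ is nowhere defined, then no pair is ever enumerated for $F=\{e\}$, and no string is ever $\{e\}$-free.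

Freeness is decidable, and it is preserved when $s$ grows and when $\rho$ is extended. There are finitely many pairs $(z,a)$, and a $\sigma$ enumerated by step $s$ has length $\le s$. So Lemma 5(ii) gives: if $F\subseteq\mathrm{Tot}$ and $A$ is incomputable, then
$$\text{for every }t\ge1\text{ there is }s\text{ such that }A\restriction s\text{ is }F\text{-free at base }t\text{ by time }s,\tag{3}$$
and then the same holds for all larger $s$.

## 6. A tree of guesses about totality

We now fix, computably and without reference to $X$, at which lengths and with which sets $E$ the oracles try to bet. *Nodes* are finite sequences $\beta$ of the symbols $\infty,f$; here $\beta(e)=\infty$ is the guess $e\in\mathrm{Tot}$, and $\beta(e)=f$ the guess $e\notin\mathrm{Tot}$. Let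
$$E_\beta=\{e<|\beta|:\beta(e)=\infty\}\cup\{|\beta|\}=\{d_1<\cdots<d_k\},\qquad D_i=\{d_1,\dots,d_i\}\quad(0\le i\le k).$$
For example, $\beta=\infty f$ has $E_\beta=\{0,2\}$, $k=2$, $D_0=\emptyset$, $D_1=\{0\}$, $D_2=\{0,2\}$.

Say $\beta$ is *right of* $\eta$ if $\gamma\infty\subseteq\eta$ and $\gamma f\subseteq\beta$ for some $\gamma$. So $ff$ is right of $\infty$, and $\infty f$ is right of $\infty\infty$. Of two incomparable nodes exactly one is right of the other.

**Definition (cycle, shot, status, item).** A *cycle* of $\beta$ with *base* $t$ consists of $k+1$ *shots*, where $k=|E_\beta|$. A shot at time $s_l$ goes through all $\rho\in2^{s_l}$ in lexicographic order, one *turn* each. The *status* $i$ of $\rho$ is the least $i<k$ such that $\rho$ is not $D_i$-free at base $t$ by time $s_l$, and $i=k$ if there is no such $i$. The turn of $\rho$, started at stage $n\ge s_l$, creates the *item* $(\beta,t,\rho,i,n)$ with *parameter* $n$. It is the current item of $\beta$ until the turn ends or the item is cancelled.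

An item stands for one attempt by all oracles in $[\rho]$ to bet on the bits from $n$ to $n+\ell_n$ with the set $E_\beta$.

**Stage $s\ge1$.** Start at the root. At a node $\beta$ (we say $\beta$ is *visited*):

* (a) If $\beta$ has no cycle in progress, start one with base $t=s$, first shot at time $s$, first item with $n=s$. Then $\beta$ *acts*; end the stage.
* (b) If $\beta$ has a current item with parameter $n$, and $\mathrm{conv}_e(s)<n+\ell_n$ for some $e\in E_\beta$, go to $\beta f$.
* (c) Otherwise the turn *ends*. If some $\rho$ remains in the shot, create the next item, with $n=s$. If the shot is over but shots remain, start the next shot at time $s$ with first item $n=s$. In both cases $\beta$ acts and the stage ends. If all shots are done, the cycle is *completed* (no cycle is in progress at $\beta$ now); go to $\beta\infty$ in the same stage.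

When the stage ends with $\eta$, the node that acted, *initialize* all nodes right of $\eta$ and all nodes $\supseteq\eta f$: their items and cycles are cancelled.

*The first stages.* At stage $1$ the root starts a cycle with base $1$. Every procedure needs until step $3$ at least to finish a round, so the status of the string $0$ is $0$, and the item is $(\emptyset,1,0,0,1)$. It waits for $\mathrm{conv}_0(s)\ge1+\ell_1=5$. At stage $2$ we go from the root to the node $f$, which has $E_f=\{1\}$ and starts a cycle with item $(f,2,00,0,2)$, waiting for $\mathrm{conv}_1(s)\ge14$. At stage $3$ the node $ff$ starts a cycle. If $\mathrm{conv}_0(5)=5$, then at stage $5$ the root's turn ends, its next item is $(\emptyset,1,1,0,5)$, and all nodes $\supseteq f$ are initialized.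

We record some simple facts.

* If a node is initialized, so are all its extensions. Prefixes of the acting node $\eta$, including $\eta$, are not initialized: if $\beta\subseteq\eta$, then $\gamma f\subseteq\beta$ and $\gamma\infty\subseteq\eta$ exclude each other, and $\beta\not\supseteq\eta f$.
* Every stage ends, because nodes with a cycle in progress were visited before. Thus *exactly one node acts and exactly one item is created at each stage $n$*, and its parameter is $n$.
* If a node $\beta'\supseteq\beta\infty$ acts at a stage, then $\beta$ completes a cycle at that stage, and the item of $\beta$ that was current at the beginning of the stage ends there.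
* Nodes visited at stage $s$ have length $\le s-1$. They are prefixes of the acting node $\eta$; if $\eta\ne\emptyset$, its immediate predecessor had a cycle in progress, so it was visited at an earlier stage, and by induction has length $\le s-2$. Hence $|E_\beta|\le|\beta|+1\le n$ for an item created at stage $n$.
* If a turn with parameter $n$ ends at stage $s$, then $n+\ell_n\le s$, because $\mathrm{conv}_e(s)\le s$.

## 7. The true path, and items that last forever

Let $\mathrm{TP}$ be the infinite path with $\mathrm{TP}(m)=\infty$ if and only if $m\in\mathrm{Tot}$. The first lemma says that the construction behaves along it as the guesses predict.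

**Lemma 6.** Let $\alpha=\mathrm{TP}\restriction m$. Then $\alpha$ is initialized finitely often and visited infinitely often. If $m\in\mathrm{Tot}$, then $\alpha$ completes infinitely many cycles and every uncancelled item of $\alpha$ ends. If $m\notin\mathrm{Tot}$, then $\alpha$ acts and completes cycles only finitely often.

*Proof.* By induction on $m$. The root is never initialized and always visited. Assume $\alpha$ is initialized finitely often and visited infinitely often; we show the rest for $\alpha$, and the first claim for $\mathrm{TP}\restriction(m+1)$.

Let $m\in\mathrm{Tot}$. Then $E_\alpha\subseteq\mathrm{Tot}$, so every uncancelled turn ends at some visit. Cycles have finitely many turns, so infinitely many cycles are completed, and $\alpha\infty$ is visited infinitely often. A stage that initializes $\alpha\infty$ also initializes $\alpha$: if $\gamma f\subseteq\alpha\infty$, then $\gamma f\subseteq\alpha$, and this applies to both kinds of initialization (with $\gamma=\eta$ for the second). So there are finitely many such stages.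

Let $m\notin\mathrm{Tot}$. Then $\mathrm{conv}_m$ is bounded and $m\in E_\alpha$, so only items with small parameter can end; there are finitely many. Every completion ends a turn, and every action ends a turn or starts a cycle. A cycle is started only at the first visit, or after a completion or an initialization. So there are finitely many actions and completions, and at all other visits to $\alpha$ we go to $\alpha f$. Suppose $\alpha f$ is initialized when $\eta$ acts. Either $\gamma\infty\subseteq\eta$ and $\gamma f\subseteq\alpha f$ for some $\gamma$; then $\gamma=\alpha$ and $\alpha$ completes a cycle, or $\gamma f\subseteq\alpha$ and $\alpha$ is initialized. Or $\eta f\subseteq\alpha f$; then $\eta=\alpha$ acts, or $\eta f\subseteq\alpha$ and $\alpha$ is initialized. All of this happens finitely often. $\square$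

**Definition (permanent, critical).** An item is *permanent* if it is never cancelled and its turn never ends. It is then its node's current item forever, so a node has at most one permanent item. For a permanent item $P=(\beta,t_P,\rho_P,i_P,n_P)$ with $E_\beta\not\subseteq\mathrm{Tot}$, let
$$m_P=\min(E_\beta\setminus\mathrm{Tot}),\qquad j_P=|E_\beta\cap[0,m_P)|\le k-1 .$$
$P$ is *critical* if moreover $i_P\ge j_P+1$.

*Example.* Let $0\notin\mathrm{Tot}$. The root is never initialized, and by Lemma 6 it finally has a permanent item. For it $m_P=0$, $j_P=0$, and it is critical if and only if $i_P=1$, that is, if $\rho_P$ was $\emptyset$-free when its shot began. If $i_P=0$ instead, then by (3) each incomputable $A\in[\rho_P]$ will see itself become $\emptyset$-free, and this will be its way out of the wait. Critical items are the ones without a way out; for these $X$ has to help.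

**Lemma 7.** Let $P$ be critical with node $\beta$, and let $m=m_P$. Then $E_\beta\cap[0,m)=\mathrm{Tot}\cap[0,m)$, so $D_j=F_j$ for $j\le j_P$. Moreover $\rho_P$ is $F_j$-free at base $t_P$ by time $n_P$ for all $j\le j_P$. For each $j$ there are only finitely many critical $P$ with $j_P\le j$.

*Proof.* Clearly $E_\beta\cap[0,m)\subseteq\mathrm{Tot}$. Suppose $e<m$ is least with $e\in\mathrm{Tot}\setminus E_\beta$. As $e<m\le|\beta|$, $\beta(e)=f$. For $e'<e$ we have $\beta(e')=\infty$ iff $e'\in E_\beta$ iff $e'\in\mathrm{Tot}$, by the choice of $m$ and $e$; so $\beta\restriction e=\mathrm{TP}\restriction e$. By Lemma 6, $\beta\restriction e$ completes infinitely many cycles. At each such stage the acting node extends $(\beta\restriction e)\infty$, so $\beta\supseteq(\beta\restriction e)f$ is initialized. This contradicts permanence. So the first claim holds. The freeness claim holds because $i_P>j_P\ge j$ and the status was evaluated at a time $s_l\le n_P$.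

For the finiteness, we now have $\beta\restriction m=\mathrm{TP}\restriction m$. Since $m\in E_\beta$, either $\beta=\mathrm{TP}\restriction m$ or $\beta\supseteq(\mathrm{TP}\restriction m)\infty$. Nodes of the second kind act only at stages at which $\mathrm{TP}\restriction m$ completes a cycle; these are finitely many by Lemma 6, since $m\notin\mathrm{Tot}$. So for each $m$ there are finitely many critical $P$ with $m_P=m$. Finally $|\mathrm{Tot}\cap[0,m)|=j_P\le j$ forces $m\le e_{j+1}$. $\square$

A kill for $P$ will take place between the lengths $t_P$ and $n_P$. The next lemma says that kills do not get in each other's way.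

**Lemma 8.** If $P,P'$ are permanent items with $n_P<n_{P'}$, then $n_P<t_{P'}$. Hence distinct permanent items have distinct $t_P$.

*Proof.* Write $n,n',t'$ for $n_P,n_{P'},t_{P'}$, and $\beta,\beta'$ for the nodes. Then $\beta\ne\beta'$, since $\beta$ creates no item after $n$. Suppose $t'\le n$. As $\beta$ acts at $n$ and $\beta'$ acts at $t'$, we have $t'<n<n'$. The cycle of $\beta'$ begun at $t'$ is in progress, uninitialized, until $n'$. At stage $n$, $\beta'$ is not initialized, so $\beta'$ is not right of $\beta$ and $\beta'\not\supseteq\beta f$. At stage $n'$, $\beta$ is not initialized, so $\beta$ is not right of $\beta'$ and $\beta\not\supseteq\beta'f$. Hence $\beta$ and $\beta'$ are comparable. If $\beta'\supseteq\beta\infty$, then $\beta$ completes a cycle at stage $n'$, so $P$ ended, a contradiction. If $\beta\supseteq\beta'\infty$, then $\beta'$ completes its cycle at stage $n$, with $t'<n<n'$, a contradiction.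

Distinct items have distinct parameters. If $t_P=t_{P'}$ with $n_P<n_{P'}$, then $n_P<t_{P'}=t_P\le n_P$, which is absurd. $\square$

## 8. Cycles that no kill disturbs

While oracles bet during a cycle of a correct node, $X$ should be purely greedy, so that no kill may overlap this cycle.

**Lemma 9.** Let $\alpha=\mathrm{TP}\restriction e$ with $e\in\mathrm{Tot}$, and let $B\in\mathbb N$. There is a cycle of $\alpha$, started at stage $t>B$ and completed at stage $u$, such that every permanent item $P$ has $n_P<t$ or $t_P\ge u$. Call such a cycle *usable*.

*Proof.* **Step 1: choosing the cycle.** We find a completion stage $u$ at which a node far up the true path begins afresh. Let $w\ge B$ be a stage at which $\alpha$ completes a cycle. Choose a finite initial segment $\eta$ of $\mathrm{TP}$ with $\eta\supseteq\alpha\infty$ and $|\eta|>w$. Let $s^*$ be the last stage at which $\eta$ is initialized ($0$ if none), and let $u>s^*$ be the first later stage at which $\eta$ is visited. Nodes visited at $u$ have length $<u$, so $u>|\eta|>w$. At $u$, $\eta$ has no cycle in progress, so it starts one and is the acting node. Since $\eta\supseteq\alpha\infty$, $\alpha$ completes a cycle at $u$; let $t$ be its starting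 stage. Since $\alpha$ has no cycle in progress at the end of stage $w$, $t>w\ge B$.

Let $P$ be permanent with node $\beta$, and suppose $n_P\ge t$. We show $t_P\ge u$. By Lemma 6 every uncancelled item of $\alpha$ ends, so $\beta\ne\alpha$, and $n_P\ne t$ because $\alpha$ acts at $t$.

**Step 2: the case $t<n_P<u$.** We show that it cannot occur. At stage $n_P$, $\beta$ acts, and $\alpha$ is in the middle of its cycle and is not initialized. So $\alpha$ is not right of $\beta$ and $\alpha\not\supseteq\beta f$. If $\beta\supsetneq\alpha$, then $\beta\supseteq\alpha f$, because $\alpha$ does not complete a cycle at $n_P$; so $\beta$ is right of $\eta$ and is initialized at $u$. If $\beta\subsetneq\alpha$, then $\alpha\supseteq\beta\infty$, so $\beta$ completes a cycle at $u$, and $P$ ended. If $\alpha,\beta$ are incomparable, $\beta$ is right of $\alpha$, hence of $\eta$, and is initialized at $u$. Each of these contradicts the permanence of $P$.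

**Step 3: the case $n_P\ge u$ and $t_P<u$.** This cannot occur either. If $n_P=u$, then $\beta=\eta$ and $t_P=u$, a contradiction. So $n_P>u$, and the cycle of $\beta$ begun at $t_P<u$ is in progress, uninitialized, until $n_P$. In particular $\beta\ne\eta$, as $\eta$ has no cycle in progress when it is visited at $u$. At $u$, $\beta$ is not initialized, so it is not right of $\eta$ and $\beta\not\supseteq\eta f$. Three possibilities remain.

* $\beta\supseteq\eta\infty$. Then $\eta$ was visited at $t_P<u$, so $t_P\le s^*$. If $t_P=s^*$, then $\beta\supsetneq\eta$ acted at $s^*$, which does not initialize $\eta$. If $t_P<s^*$, then $\beta$ was initialized at $s^*$ together with $\eta$, during its cycle. Both are contradictions.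
* $\eta\supseteq\beta\infty$. Then $\beta$ completes its cycle at $u$, a contradiction.
* $\eta\supseteq\beta f$, or $\eta$ is right of $\beta$. Then $\beta$ acts at $n_P>s^*$ and initializes $\eta$, a contradiction to the choice of $s^*$.

So $t_P\ge u$. $\square$

## 9. The set $X$: greedy windows and kills

Let $\alpha_j=\mathrm{TP}\restriction e_j$ for $j\ge1$; then $E_{\alpha_j}=F_j$.

**Step 1: the schedule.** We fix the lengths at which the martingales enter and the windows in which $X$ is greedy. Put $b_0=0$. Given $b_j$, use Lemmas 7 and 9 to choose a usable cycle of $\alpha_{\max(j,1)}$, started at $t_j$ and completed at $u_j$, with $t_j>b_j$ and with $t_j>n_P$ for all of the finitely many critical $P$ with $j_P\le j$. Put $b_{j+1}=u_j$. Then $b_j<t_j<u_j=b_{j+1}$ and $b_j\ge j$. We have: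
$$\text{each critical }P\text{ has }n_P<t_j\text{ or }t_P\ge b_{j+1};\ \text{ and if }t_P\ge b_j\text{, then }j_P\ge j.\tag{4}$$
The first part is usability. For the second, if $j\ge1$ and $j_P\le j-1$, then $t_P\le n_P<t_{j-1}<u_{j-1}=b_j$.

Put $a(e_i)=b_i+i\le2b_i$ and $M_j=1+\sum_{i\le j}2^{-a(e_i)}N_{e_i}$, so $M_j=M_{F_j,a\restriction F_j}$ and $M_0=1$.

**Step 2: the extension rule.** We build $X$ by extending strings. Let $x$ be the current string, with $b_j\le|x|<b_{j+1}$ ("stage $j$" of building $X$).

*Kill.* Suppose $|x|=t_P$ for a critical $P$. By (4), $j\le j_P$, so by Lemma 7 $\rho_P$ is $F_j$-free at base $t_P$ by time $n_P$. Also $a(e_i)\le2b_i\le2b_j\le2t_P$ for $i\le j$, and $x\neq\emptyset$ since $t_P\ge1$. So there is a pair $(\sigma,y)$ enumerated by $\mathcal P_{(x,F_j,a\restriction F_j)}$ by step $n_P$ with $\sigma\subseteq\rho_P$. Extend $x$ to $y$. In the proof of Lemma 5, $|y|=v>t$, so $|y|>|x|$. By Lemma 5(i) and (2),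
$$|y|\le n_P;\quad M_j(y')<(1+2^{-t_P})M_j(x)\text{ for }x\subseteq y'\subseteq y;\quad L^B(y)\ge t_P\text{ for all }B\in[\rho_P].\tag{5}$$

*Greedy step.* Otherwise extend $x$ by the bit minimizing $M_j$ (ties: $0$). $M_j$ does not increase.

**Step 3: the jumps fit together.** We check that no jump skips a length that matters. A kill for $P$ starting in stage $j$ occupies lengths in $[t_P,n_P]$. Since $t_P<b_{j+1}$, (4) gives $n_P<t_j$, so the jump ends before $t_j<b_{j+1}$. By Lemma 8 no other critical $P'$ has $t_{P'}\in[t_P,n_P]$: if $n_{P'}>n_P$, then $t_{P'}>n_P$; if $n_{P'}<n_P$, then $t_{P'}\le n_{P'}<t_P$. So every critical $P$ is treated, exactly when $|x|=t_P$, and the current string attains every length $b_j$ and every length $t_j$. No kill in stage $j$ starts at a length $\ge t_j$. Hence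
$$\text{between the lengths }t_j\text{ and }u_j,\ X\text{ makes only greedy steps for }M_j.\tag{6}$$

## 10. No computable martingale succeeds on $X$

This is the computation of Section 3 with the kills added. For $j\ge1$, $N_{e_j}(X\restriction b_j)\le2^{b_j}$ and $M_{j-1}\ge1$, so
$$M_j(X\restriction b_j)\le M_{j-1}(X\restriction b_j)+2^{-j}\le(1+2^{-j})M_{j-1}(X\restriction b_j).$$
Inside stage $j$, $M_j$ increases only through kills. By (5) each contributes a factor of at most $1+2^{-t_P}$, also at the intermediate lengths, and the numbers $t_P\ge1$ are distinct by Lemma 8. Since $M_0=1$,
$$M_j(X\restriction n)\le\prod_{t\ge1}(1+2^{-t})^2\le e^2\quad\text{for all }j\text{ and }n\in[b_j,b_{j+1}].$$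
Hence $N_{e_i}(X\restriction n)\le2^{a(e_i)}e^2$ for all $i\ge1$ and $n\ge b_i$. No $N_e$ with $e\in\mathrm{Tot}$ succeeds on $X$. By the reduction to rational values in Section 1, $X$ is computably random.

## 11. Martingales that wait, with a second way out

Fix any $A$. For $n\ge1$ let $(\beta,t,\rho,i,n)$ be the item created at stage $n$, and $k=|E_\beta|$. We define a martingale $B_n^A$, possibly partial. If $A\notin[\rho]$, let $B_n^A\equiv1$. If $A\in[\rho]$, search for the least $s\ge n$ such that one of these clauses holds:

1. $\mathrm{conv}_e(s)\ge n+\ell_n$ for all $e\in E_\beta$;
2. $i<k$, and $A\restriction s$ is $D_i$-free at base $t$ by time $s$;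
3. the item has been cancelled at a stage $\le s$.

If clause 1 fails at this $s$, let $B_n^A\equiv1$. If clause 1 holds, say *$A$ catches at $n$*, and define $B_n^A$ as follows. Let $B_n^A(x)=1$ for $|x|\le n$. For $x\supset x_0$ with $|x_0|=n$, let $B_n^A(x)$ be the average over $a\in\{0,\dots,2n\}^{E_\beta}$ of the martingales that, starting from capital $1$ at $x_0$, bet everything on the next $\ell_n$ bits being those of the greedy path of $M_{E_\beta,a}$ from $x_0$, and bet nothing afterwards. By clause 1 these paths can be computed. If the search never ends, say *$A$ is stuck at $n$*.

**Lemma 10.** If $A$ is incomputable and stuck at $n$, then the item created at $n$ is critical, and $A\in[\rho]$.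

*Proof.* Clearly $A\in[\rho]$. The item is never cancelled, by clause 3, and its turn never ends, since an ended turn gives clause 1. So it is permanent. As clause 1 always fails and $\mathrm{conv}_e$ is nondecreasing, some $e\in E_\beta$ is not in $\mathrm{Tot}$. Let $m,j$ be the numbers $m_P,j_P$ of this item. Suppose $i\le j$. Then $i\le j\le k-1$ and $D_i\subseteq D_j\subseteq\mathrm{Tot}$, so by (3), $A\restriction s$ is $D_i$-free at base $t$ by time $s$ for all large $s$. So clause 2 eventually holds, a contradiction. Hence $i\ge j+1$. $\square$

The second way out must not be taken too often. This is why a cycle has $k+1$ shots: each use of clause 2 raises the status of $A$ in the next shot.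

**Lemma 11.** Let $A$ be arbitrary, and let a cycle of a node $\beta$ be started at stage $t$ and completed at stage $u$. Then $A$ catches at some $n\in[t,u)$ that is the parameter of an item of this cycle.

*Proof.* The cycle is not initialized, so its items are not cancelled. For shot $l$ ($1\le l\le k+1$) let $\rho_l=A\restriction s_l$, with status $i_l$, and let the turn of $\rho_l$ have parameter $n_l$ and end at stage $r_l$. Then $t\le n_l<r_l\le u$, and $r_l\le s_{l+1}$ for $l\le k$. At $s=r_l$ clause 1 holds, so the search for $n_l$ ends at some $s\le r_l$. Suppose $A$ does not catch at $n_l$. Then $s<r_l$, and since clause 3 does not apply, clause 2 holds at $s$: $i_l<k$, and $A\restriction s$ is $D_{i_l}$-free at base $t$ by time $s$. For $i'<i_l$, $\rho_l$ is $D_{i'}$-free at base $t$ by time $s_l$, by the definition of status. So if $l\le k$, then $A\restriction s_{l+1}$ is $D_{i'}$-free at base $t$ by time $s_{l+1}$ for all $i'\le i_l$, and hence $i_{l+1}\ge i_l+1$.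

If $A$ catches in none of the shots $1,\dots,k$, then $i_{k+1}=k$. In shot $k+1$ clause 2 is then inapplicable, and $A$ catches. $\square$

## 12. Every incomputable oracle succeeds on $X$

Let $A$ be incomputable. We finish the proof of Theorem 4.

**Case 1: $A\in[\rho_P]$ for infinitely many critical $P$.** These oracles are paid by the kills. By (5), $\sup_nL^A(X\restriction n)\ge\sup_Pt_P$ over these $P$. This is $\infty$, since the $t_P$ are distinct. So the $A$-computable martingale $L^A$ succeeds on $X$.

**Case 2: otherwise.** These oracles finish all their waits from some point on. Choose $s_0\ge1$ larger than $n_P$ for every critical $P$ with $A\in[\rho_P]$. By Lemma 10, $A$ is stuck at no $n\ge s_0$. So every $B_n^A$ with $n\ge s_0$ is a total martingale, computable from $A$ uniformly in $n$. For $n\ge|x|$ we have $B_n^A(x)=1$. So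
$$\Psi^A=\sum_{n\ge s_0}2^{-n}B_n^A$$
is a total $A$-computable martingale.

Let $j\ge1$ with $t_j\ge s_0$. By Lemma 11, $A$ catches at some $n\in[t_j,u_j)$ that is the parameter of an item of the chosen usable cycle of $\alpha_j$. We collect what is needed. The set used is $E_{\alpha_j}=F_j$, with $|F_j|\le n$. The turn ends at a stage $\le u_j$, so $n+\ell_n\le u_j$. By (6), $X$ is greedy for $M_j=M_{F_j,a\restriction F_j}$ from length $n\ge t_j$ to length $n+\ell_n$. Finally $a(e_i)\le2b_j\le2n$ for $i\le j$. So one of the at most $(2n+1)^n\le2^{2n^2}$ averaged martingales predicts all $\ell_n$ bits, and
$$\Psi^A(X\restriction(n+\ell_n))\ge2^{-n}\,2^{\ell_n-2n^2}=2^n .$$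
This happens for all large $j$, hence for arbitrarily large $n$. So $\Psi^A$ succeeds on $X$, and Theorem 4 is proved. $\blacksquare$

In agreement with Proposition 3, the total functional $L$ handles only a null set of oracles, and $\Psi$ is genuinely partial.

## 13. How many such sets, how complicated, and which sets they are not

Nothing above depends on this section, and some parts of it use cited theorems. The notions needed are these. $X$ is *high* if $\emptyset''\le_TX'$; an example is $\emptyset'$. $A$ is *$K$-trivial* if $K(A\restriction n)\le K(n)+O(1)$ for prefix-free complexity $K$; computable sets are examples. $X$ is *Schnorr random* if there are no computable martingale $d$ and computable nondecreasing unbounded $h$ with $d(X\restriction n)\ge h(n)$ for infinitely many $n$; computably random sets are examples. $A$ is *computably traceable* if there is a computable $p$ such that for every $g\le_TA$ there is a computable sequence of (strong indices of) finite sets $T_n$ with $|T_n|\le p(n)$ and $g(n)\in T_n$; computable sets are examples, with $T_n=\{g(n)\}$.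

**Theorem 12.**

(a) There are $2^{\aleph_0}$ sets $X$ as in Theorem 4, and one is computable from $\emptyset''$. Moreover one fixed countable list of Turing functionals ($L$, and the $\Psi$'s for $s_0\ge1$) defeats all of these $X$: for each such $X$ and each incomputable $A$, a functional on the list, applied to $A$, gives a total martingale succeeding on $X$.

(b) For every $B$ there is $X$, computably random relative to $B$, such that for all $A$: $X$ is computably random relative to $A\oplus B$ if and only if $A\le_TB$.

(c) No $X$ as in Theorem 4 is Martin-Löf random; every such $X$ is high.

(d) Some computably random set that is not Martin-Löf random is computably random relative to an incomputable $A$.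

(e) In Theorem 4, "not computably random relative to $A$" cannot be strengthened to "not Schnorr random relative to $A$".

In (a), "all of these $X$" means the $2^{\aleph_0}$ sets constructed in the proof.

*Proof.* **(a), complexity.** We check that $\emptyset''$ can make all choices of Section 9. $\mathrm{Tot}$ is $\Pi^0_2$, so $\mathrm{TP}\le_T\emptyset''$. Permanence of an item is $\Pi^0_1$, so $\emptyset''$ decides criticality. For $m\notin\mathrm{Tot}$, $\emptyset'$ finds the last action and the last completion of $\mathrm{TP}\restriction m$, since "there is a later one" is $\Sigma^0_1$. By the proof of Lemma 7 these bound $n_P$ for all critical $P$ with $m_P=m$, and only $m\le e_{j+1}$ matter for $j_P\le j$. Likewise $\emptyset'$ finds $s^*$ in Lemma 9. So $b_j,t_j,u_j$ are computable from $\emptyset''$. In stage $j$ the critical items with $t_P\in[b_j,b_{j+1})$ have $n_P<t_j$, so they can be listed. Hence $X\le_T\emptyset''$.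

**(a), continuum many.** We make room for one free binary choice in each stage. The numbers $b_j,t_j,u_j,a(e_j)$ and the critical items do not depend on the bits of $X$. In stage $j\ge1$ choose two usable cycles of $\alpha_j$: first one from $t'>b_j$ to $u'$, then one from $t_j$ to $u_j$ with $t_j>u'$ and $t_j$ above the same $n_P$'s as before. Then (4) still holds. By usability of the first cycle, no interval $[t_P,n_P]$ with $P$ critical meets $[t',u')$. So the current string attains length $t'$, say as $x$, and no kill occurs at lengths in $[t',u')$. Let $r=j+2$. By Lemma 1, at least
$$2^r\Bigl(1-\frac1{1+2^{-j}}\Bigr)=2^r\frac{2^{-j}}{1+2^{-j}}\ge2^{r-j-1}=2$$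
extensions of $x$ by $r$ bits keep $M_j\le(1+2^{-j})M_j(x)$ along the way. Extend $x$ to either of two such strings, then continue greedily. There is room: $t'>b_j\ge j$, and the first turn of the cycle gives $u'-t'\ge\ell_{t'}\ge2j^2+2j\ge j+2$. The bound in Section 10 gets the additional factor $\prod_j(1+2^{-j})\le e$ and becomes $e^3$; Sections 11 and 12 are unchanged. The choices give $2^{\aleph_0}$ different $X$.

**(a), fixed list.** $L$ and the $B_n$ do not depend on $X$, and $\Psi$ depends only on $s_0$.

**(b)** Relativize Sections 3–12 and the reduction to rational values to $B$: replace "computable" by "$B$-computable", "$A$-computable" by "$A\oplus B$-computable", and "$A$ incomputable" by "$A\not\le_TB$". The incomputability of $A$ is used only through Lemma 5(ii), via (3), and there the unpaid sets are isolated members of a $\Pi^0_1(B)$ class, hence $\le_TB$. So if $A\not\le_TB$, some $A\oplus B$-computable martingale succeeds on $X$. If $A\le_TB$, then $A\oplus B\equiv_TB$, and $X$ is computably random relative to $B$.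

**(c)** The first part is Proposition 2. A computably random set that is not Martin-Löf random is high (Nies–Stephan–Terwijn, *Randomness, relativization and Turing degrees*, JSL 2005).

**(d)** Let $A$ be incomputable and $K$-trivial. Then Martin-Löf randomness relative to $A$ equals Martin-Löf randomness (Nies, *Lowness properties and randomness*, Adv. Math. 2005). By the relativized theorem of Schnorr that computable randomness does not imply Martin-Löf randomness, there is $X$ computably random relative to $A$ but not Martin-Löf random relative to $A$. Such an $X$ is computably random and not Martin-Löf random.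

**(e)** There are $2^{\aleph_0}$ sets $A$ that are low for Schnorr randomness (every Schnorr random set is Schnorr random relative to $A$), namely the computably traceable ones (Terwijn–Zambella 2001; Kjos-Hanssen–Nies–Stephan 2005). So some of them are incomputable. Every computably random $X$ is Schnorr random, hence Schnorr random relative to each such $A$. $\square$
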